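# Dense images near every generating homomorphism into a full group

## 1. The odometer and a 3-cycle of small support

Let $(X,\mu)$ be a standard atomless probability space, and let $\mathscr R\subseteq X\times X$ be a countable Borel equivalence relation (Borel as a set, with countable classes). It is *p.m.p.* if every Borel bijection between Borel subsets of $X$ with graph in $\mathscr R$ preserves $\mu$, and *ergodic* if every $\mathscr R$-invariant Borel set is null or conull. Null sets are neglected throughout these notes. The *full group* $[\mathscr R]$ is the group of measure-preserving transformations $T$ of $X$ with $(x,Tx)\in\mathscr R$ for a.e. $x$. The *uniform distance*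
$$d_u(S,T)=\mu(\{x: Sx\ne Tx\})$$
makes it a Polish group. This distance is bi-invariant, so that
$$d_u(S_1\cdots S_k,\,T_1\cdots T_k)\le\sum_{i=1}^k d_u(S_i,T_i).\tag{1}$$

Fix $r\ge2$ and let $\mathbf F_r$ be the free group on $a_1,\dots,a_r$. A homomorphism $\tau:\mathbf F_r\to[\mathscr R]$ is the same thing as the $r$-tuple $(\tau(a_1),\dots,\tau(a_r))\in[\mathscr R]^r$, and we topologize homomorphisms this way. We say that $\tau$ *generates* $\mathscr R$ if for a.e. $x$ the orbit $\tau(\mathbf F_r)x$ is the whole $\mathscr R$-class of $x$, and that $\tau$ has *dense image* if $\tau(\mathbf F_r)$ is dense in $[\mathscr R]$. Put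
$$\mathcal H=\{\tau\in[\mathscr R]^r:\ \tau\text{ generates }\mathscr R\}.$$
Generating concerns orbits, while dense image concerns the group itself. We ask whether every generating $\tau$ can be perturbed slightly, inside $\mathcal H$, so that its image becomes dense.

We begin with a pair for which this can be done by hand. Let $X=\mathbf Z_2$, the 2-adic integers with Haar measure, so that each class $l+2^n\mathbf Z_2$ has measure $2^{-n}$. The *odometer* is $O(z)=z+1$, and $\mathscr R_0$ denotes its orbit relation: $z\,\mathscr R_0\,z'$ iff $z'-z\in\mathbf Z$. It is ergodic. Indeed, if $A$ is invariant under $z\mapsto z+1$, then $1_A$ is invariant under translation by $\mathbf Z$. Since $\mathbf Z$ is dense in $\mathbf Z_2$ and translation is continuous in $L^1$, the function $1_A$ is invariant under all translations, hence constant. Take $r=2$ and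
$$\tau=(\mathrm{id},O).$$
It generates $\mathscr R_0$. Its image $\{O^k:k\in\mathbf Z\}$ is far from dense: two different powers of $O$ are at distance $1$, so an element at distance $3/8$ from $\mathrm{id}$ is at distance at least $5/8$ from every $O^k$ with $k\neq0$.

For $n\ge2$ let $\Sigma_n\cong\mathrm{Sym}(2^n)$ be the group of maps
$$l+2^nz\longmapsto\pi(l)+2^nz\qquad(0\le l<2^n,\ z\in\mathbf Z_2),\qquad \pi\in\mathrm{Sym}(\{0,\dots,2^n-1\}).$$
Each moves points by integers, so $\Sigma_n\subseteq[\mathscr R_0]$. Let $\mathrm{Alt}_n\subseteq\Sigma_n$ be the alternating subgroup, and let $C_n\in\mathrm{Alt}_n$ be given by the 3-cycle $(0\ 1\ 2)$. Its support is $\{0,1,2\}+2^n\mathbf Z_2$, of measure $3\cdot2^{-n}$.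

**Lemma 1.** For $n'>n$ we have $\mathrm{Alt}_n\subseteq\Sigma_n\subseteq\mathrm{Alt}_{n'}$, and $\bigcup_n\mathrm{Alt}_n$ is dense in $[\mathscr R_0]$.

*Proof.* The class $l+2^n\mathbf Z_2$ is the union of the $2^{n'-n}$ classes $l+2^nm+2^{n'}\mathbf Z_2$, $0\le m<2^{n'-n}$. So a transposition of $\Sigma_n$ is a product of $2^{n'-n}$ transpositions of $\Sigma_{n'}$. This number is even, so $\Sigma_n\subseteq\mathrm{Alt}_{n'}$.

Let $\mathscr E_n$ be the orbit relation of $\Sigma_n$. Its classes are the sets $\{l+2^nz:0\le l<2^n\}$, and they increase with $n$. Since $x\,\mathscr E_n\,(x+1)$ unless $x\equiv-1$ mod $2^n$, we have $\mathscr R_0=\bigcup_n\mathscr E_n$ up to null sets. Let $u\in[\mathscr R_0]$ and $\delta>0$. For some $n$, the set $G=\{x:x\,\mathscr E_n\,ux\}$ has measure $>1-\delta/2$. On each $\mathscr E_n$-class, whose points are labeled by $l$, the map $u|_G$ is a partial injection. Extend it to a permutation by sending the unused labels, in increasing order, onto the labels not reached. This gives $u^1\in[\mathscr E_n]$ with $d_u(u,u^1)<\delta/2$, and $u^1(l+2^nz)=\pi_z(l)+2^nz$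 with $z\mapsto\pi_z\in\mathrm{Sym}(2^n)$ measurable. A measurable map from $\mathbf Z_2$ to a finite set agrees, off a set of measure $<\delta/2$, with a map $z\mapsto\pi'_z$ that depends only on $z$ mod $2^q$ for some $q$. The map $u^2(l+2^nz)=\pi'_z(l)+2^nz$ satisfies $d_u(u^1,u^2)<\delta/2$. It permutes the classes mod $2^{n+q}$ by $l+2^nm\mapsto\pi'_m(l)+2^nm$, so it lies in $\Sigma_{n+q}\subseteq\mathrm{Alt}_{n+q+1}$. $\square$

**Lemma 2.** For $n\ge2$, every element of $\mathrm{Alt}_n$ is a product of elements $O^lC_n^{\pm1}O^{-l}$ with $0\le l\le2^n-3$.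

*Proof.* Let $0\le l\le2^n-3$. If $x=l+k+2^nz$ with $k\in\{0,1,2\}$, then $l+k<2^n$, so $O^{-l}x=k+2^nz$. Next $C_n$ gives $k'+2^nz$ with $k'\in\{0,1,2\}$, and $O^l$ gives $l+k'+2^nz$, without a carry. All other residues are fixed. So $O^lC_nO^{-l}$ is the element of $\Sigma_n$ given by $(l\ \ l{+}1\ \ l{+}2)$. These 3-cycles generate the alternating group on $\{0,\dots,N-1\}$, by induction on $N\ge3$: passing from $N$ to $N+1$ points, the group generated is transitive and the stabilizer of the last point contains $\mathrm{Alt}(N)$, so the order is at least $(N+1)\cdot N!/2$. $\square$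

For $n=2$ the two conjugates are $(0\ 1\ 2)$ and $(1\ 2\ 3)$. The bound on $l$ matters: $O^2C_2O^{-2}$ sends $3\mapsto1\mapsto2\mapsto4=0+4\cdot1$, so it carries and is not in $\Sigma_2$.

**Proposition 3.** Let $\tau=(\mathrm{id},O)$, $T\in[\mathscr R_0]$, $\varepsilon,\delta>0$. For $n$ large, $\tau''=(C_n,O)$ generates $\mathscr R_0$, is $\varepsilon$-close to $\tau$ in each coordinate, and satisfies $d_u(\tau''(w),T)<\delta$ for some $w\in\mathbf F_2$.

*Proof.* $O$ alone generates $\mathscr R_0$, and $d_u(C_n,\mathrm{id})=3\cdot2^{-n}$. By Lemma 1, for $n$ large some $T'\in\mathrm{Alt}_n$ has $d_u(T,T')<\delta$, and by Lemma 2, $T'$ is a word in $O$ and $C_n$. $\square$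

What did this use? There was a generator equal to $O$. The other generator was idle, so we could overwrite it with $C_n$, and then the single letter $a_1$ is exactly $C_n$. Generation did not depend on the overwritten generator. Finally, $\mathscr R$ was no larger than $\mathscr R_0$. For a general $\tau$ none of the four is available.

## 2. Full groups, cost, and the two theorems

From now on $\mathscr R$ is a p.m.p. ergodic countable Borel equivalence relation on the atomless space $(X,\mu)$. Let $[[\mathscr R]]$ be the set of measure-preserving isomorphisms $\varphi:\mathrm{dom}\,\varphi\to\mathrm{rng}\,\varphi$ between measurable subsets of $X$ with graph in $\mathscr R$. For instance, $z\mapsto z+1$ from $2\mathbf Z_2$ to $1+2\mathbf Z_2$ is in $[[\mathscr R_0]]$. For $A\subseteq X$ non-null we write $\mathscr R|_A=\mathscr R\cap(A\times A)$. Elements of $[\mathscr R|_A]$ are extended by the identity to elements of $[\mathscr R]$ when convenient.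

**Definition (cost).** The cost of $\mathscr R$ is the infimum of $\sum_i\mu(\mathrm{dom}\,\varphi_i)$ over countable families $(\varphi_i)$ in $[[\mathscr R]]$ that generate $\mathscr R$ up to null sets. Such a generating family is called a *graphing*, and the sum is its cost. A graphing is a *treeing* if every nontrivial reduced word in the $\varphi_i^{\pm1}$ has a null set of fixed points.

For example, $O$ generates $\mathscr R_0$, so $\mathrm{cost}(\mathscr R_0)\le1<2$. No $O^k$ with $k\ne0$ has a fixed point, so $O$ is a treeing. The pair $(\mathrm{id},O)$ has cost $2$ as a graphing and is not a treeing.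

**Textbook facts.** We shall use the following.

* **Fact 1** (Feldman–Moore). A p.m.p. countable equivalence relation is the orbit relation of a countable subgroup of its full group, and it is generated by countably many involutions of its full group.
* **Fact 2.** If $\mu(A)=\mu(B)$ there is $\varphi\in[[\mathscr R]]$ from $A$ onto $B$. For $A$ non-null, $\mathscr R|_A$ is ergodic. Almost all classes are infinite.
* **Fact 3** (Rokhlin). If $V$ is a measure-preserving transformation of a finite measure space with infinite orbits, then for $p\ge1$ and $\eta>0$ there is $B$ with $B,VB,\dots,V^{p-1}B$ disjoint and covering all but measure $\le\eta$.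
* **Fact 4** (Poincaré). If $V\in[\mathscr R]$ and $B\subseteq X$ is non-null, then a.e. $x\in B$ returns to $B$ infinitely often under positive and under negative powers of $V$ (for a finite orbit, periodically). So the *first return map*, $x\mapsto V^kx$ with $k\ge1$ least such that $V^kx\in B$, is an element of $[\mathscr R|_B]$. For example, the first return map of $O$ to $2\mathbf Z_2$ is $z\mapsto z+2$.
* **Fact 5** (Gaboriau, *Coût des relations d'équivalence et des groupes*, Invent. Math. 139 (2000), Thm. IV.1). A treeing realizes the cost.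

For Fact 2, let $\{g_n\}$ be a countable group with orbit relation $\mathscr R$. Successively match, by $g_0,g_1,\dots$, as much as possible of what is left of $A$ with what is left of $B$. The leftovers $A'$ and $B'$ have equal measure and $g_nA'\cap B'=\emptyset$ for all $n$. If $A'$ were non-null, its saturation would be conull by ergodicity and would meet $B'$, a contradiction. If $M\subseteq A$ is $\mathscr R|_A$-invariant and non-null, its saturation is $X$ and meets $A$ in $M$, so $M=A$. If finite classes filled a non-null set, then by ergodicity all classes would have the same size $k$. Half of a transversal would then have a saturation of measure $\frac12$, contradicting ergodicity.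

**Fact 6 (separation).** Let $h_0,\dots,h_l:B\to X$ be measurable maps such that $h_0(x),\dots,h_l(x)$ are distinct for every $x\in B$. Then $B$ is a countable disjoint union of measurable sets $B'$ such that $h_0(B'),\dots,h_l(B')$ lie in pairwise disjoint measurable sets. Indeed, let $\mathcal A$ be a countable algebra of Borel sets separating points. For each $x$ there are disjoint $U_0,\dots,U_l\in\mathcal A$ with $h_t(x)\in U_t$. So the countably many sets $\{x:h_t(x)\in U_t\ \forall t\}$ cover $B$; make them disjoint.

**Definition (totipotent).** The subgroups of $\mathbf F_r$ form a subspace of $\{0,1\}^{\mathbf F_r}$. A neighborhood basis of $\Lambda$ is given by the sets $\{\Lambda':\Lambda'\cap B_n=\Lambda\cap B_n\}$, where $B_n$ is the ball of radius $n$ in $\mathbf F_r$. A homomorphism $\tau\in\mathcal H$ is totipotent if for a.e. $x$ the conjugacy class of $\mathrm{Stab}_\tau(x)=\{g\in\mathbf F_r:\tau(g)x=x\}$ is dense in the space of infinite index subgroups of $\mathbf F_r$.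

An essentially free action is not totipotent: its stabilizers are trivial, and the class $\{\{1\}\}$ is not dense because $\langle a_1\rangle$ has infinite index and contains $a_1\in B_1$.

**Theorem A.** Let $r\ge2$ and $\mathrm{cost}(\mathscr R)<r$. Then $\{\tau\in\mathcal H:\overline{\tau(\mathbf F_r)}=[\mathscr R]\}$ is a dense $G_\delta$ subset of $\mathcal H$.

**Theorem B.** Let $r\ge2$.

1. If $\mathrm{cost}(\mathscr R)<r$, the set of $\tau\in\mathcal H$ that have dense image, are injective, and are totipotent is a dense $G_\delta$ in $\mathcal H$.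
2. If $\mathrm{cost}(\mathscr R)\ge r$, no $\tau:\mathbf F_r\to[\mathscr R]$ has dense image.

So the answer to our question is yes for $\mathrm{cost}(\mathscr R)<r$. Moreover, whenever $\mathcal H\ne\emptyset$, the dense-image elements are dense in $\mathcal H$ if and only if $\mathrm{cost}(\mathscr R)<r$.

**Reduction to approximating one element.** The purpose of this step is to replace "dense image" by a condition on a single $T$. Let $\{g_n\}\subseteq[\mathscr R]$ be a countable group with orbit relation $\mathscr R$. Then $\tau\in\mathcal H$ iff for all $n,k$ there is a finite $W\subseteq\mathbf F_r$ with $\mu\{x:g_nx\in\tau(W)x\}>1-\frac1k$. For fixed $n,W$ this measure is continuous in $\tau$, since it changes by at most $\sum_{w\in W}d_u(\tau(w),\tilde\tau(w))$ when $\tau$ is replaced by $\tilde\tau$. So $\mathcal H$ is a countable intersection of open sets, that is, a $G_\delta$ in the Polish space $[\mathscr R]^r$, hence Polish. If $\mathcal T$ is a countable dense subset of $[\mathscr R]$, the set in Theorem A is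
$$\bigcap_{T\in\mathcal T,\,n\ge1}\{\tau\in\mathcal H:\ \exists w\in\mathbf F_r,\ d_u(\tau(w),T)<\tfrac1n\},$$
a countable intersection of relatively open sets. By Baire's theorem it suffices that each of them is dense, which is the following statement.

**Proposition 4.** Let $\mathrm{cost}(\mathscr R)<r$, $\tau\in\mathcal H$, $T\in[\mathscr R]$, $\varepsilon,\delta>0$. There are $\tau''\in\mathcal H$ with $d_u(\tau''(a_j),\tau(a_j))<\varepsilon$ for all $j$, and $w\in\mathbf F_r$ with $d_u(\tau''(w),T)<\delta$.

Proposition 3 is this statement at one point of one $\mathcal H$.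

## 3. Why overwriting generators on a small set is not enough

The natural plan is to copy Section 1 inside $\mathscr R$. Take a small set, identify it with $\mathbf Z_2$ so that $z\mapsto z+1$ lies in the full group, overwrite $a_2$ there by $O$ and $a_1$ there by $C_n$. This stops working at two points.

The first is the extraction of $C_n$. Even if $a_1$ equals $C_n$ on the small set, it also acts elsewhere, so the letter $a_1$ is $C_n$ times an unknown transformation with disjoint support. In Section 1 the unknown part was the identity. In general nothing gives us a word whose value is close to $C_n$ alone. The plan would survive if the unknown part had a finite order $m$. We could then put on the small set not $C_n$ but an $m$-th root of $C_n$, and $a_1^m$ would be exactly $C_n$. A general $a_1$ may have only infinite orbits, so it must first be made periodic up to a small error.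

The second is generation. If we overwrite generators on $Y$, the edges that left $Y$ are gone. Already for $\tau=(O,\mathrm{id})$, replacing $O$ by its first return map off $Y$ and by $\mathrm{id}$ on $Y$ disconnects $Y$. In that example the idle second generator can repair the damage. But some $\tau$ have nothing to spare. Suppose $\tau\in\mathcal H$ is essentially free. Then $d_u(\tau(v),\tau(w))=1$ for $v\ne w$, so an element $S$ with $d_u(S,\mathrm{id})=\frac14$ is at distance at least $\frac14$ from every $\tau(w)$. By Fact 5 the cost is $r$, and Theorem B.2 (proved in Section 9) says that no perturbation of $\tau$ has dense image. So the hypothesis $\mathrm{cost}(\mathscr R)<r$ must be turned into actual spare edges, and these must pay for every repair.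

We first treat homomorphisms for which all repairs have been made, and then show that they are everywhere in $\mathcal H$.

## 4. Prepared homomorphisms and roots of the 3-cycle

**Definition (prepared).** Let $\tau'\in\mathcal H$ and $a_j'=\tau'(a_j)$. We call $\tau'$ prepared if there are a non-null $Y_A\subseteq X$ and an identification of $Y_A$, with $\mu$ rescaled to total mass $1$, with $\mathbf Z_2$, such that $O:z\mapsto z+1$ is in $[\mathscr R|_{Y_A}]$, and such that, with
$$Y_0=3+4\mathbf Z_2,\qquad Y_1=Y_A\setminus Y_0,$$
the following hold.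

* (P1) $a_2'=O$ on $Y_A$, and $a_j'=\mathrm{id}$ on $Y_A$ for $j\ge3$.
* (P2) $a_1'=\mathrm{id}$ on $Y_1$.
* (P3) Almost all $a_1'$-orbits are finite.
* (P4) If $a_1'|_{Y_1}=\mathrm{id}$ is replaced by any element of $[\mathscr R|_{Y_1}]$, the new homomorphism is still in $\mathcal H$.

The pair $(\mathrm{id},O)$ of Section 1 is prepared, with $Y_A=X$. In general $Y_0$ is where $Y_A$ is attached to the rest of $X$, and $Y_1$ is the room in which we work: for $n\ge2$ the residues mod $4$ of points of $\mathrm{supp}\,C_n$ are $0,1,2$, so $\mathrm{supp}\,C_n\subseteq Y_1$. We let $\mathscr R_0$ be the orbit relation of $O$ on $Y_A$, extended trivially outside $Y_A$, and we use $\Sigma_n$, $\mathrm{Alt}_n$, $C_n$ on $Y_A$, extended by the identity. Lemmas 1 and 2 apply on $Y_A$. Now $\mu(\mathrm{supp}\,C_n)=3\cdot2^{-n}\mu(Y_A)$.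

We first show that the small full group $[\mathscr R_0]$, together with the image of $\tau'$, already reaches all of $[\mathscr R]$. The tool is a lemma on joins. The *join* of equivalence relations is the smallest equivalence relation containing them.

**Lemma 5** (Kittrell–Tsankov). If $\mathscr S$ is the join of countably many p.m.p. countable equivalence relations $\mathscr S_n$ on $X$, then $\bigcup_n[\mathscr S_n]$ topologically generates $[\mathscr S]$.

*Proof.* Let $H$ be the closed subgroup generated. By Fact 1 there are countably many involutions $\gamma_k\in\bigcup_n[\mathscr S_n]$ generating $\mathscr S$. The restriction of $\gamma_k$ to a $\gamma_k$-invariant set, extended by the identity, is in the same $[\mathscr S_n]$, hence in $H$.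

**Step 1: involutions are in $H$.** Let $S\in[\mathscr S]$ be an involution with support $A\sqcup SA$ (for a Borel linear order on $X$, take $A=\{x:x<Sx\}$). For $x\in A$, a shortest path from $x$ to $Sx$ in the graph of the $\gamma_k$ gives $(k_1,\dots,k_l)$, $l\ge1$, with $\gamma_{k_l}\cdots\gamma_{k_1}x=Sx$ and the points $\gamma_{k_t}\cdots\gamma_{k_1}x$, $0\le t\le l$, distinct. Take the first such sequence in an enumeration and then apply Fact 6. So $A$ is a countable disjoint union of sets $B$ on which the sequence is constant and for which the sets $B_t=\gamma_{k_t}\cdots\gamma_{k_1}B$, $0\le t\le l$, are pairwise disjoint. For such $B$, the set $B_{q-1}\cup B_q$ is $\gamma_{k_q}$-invariant. Let $t_q\in H$ be the restriction of $\gamma_{k_q}$ to it, and let $g=t_l\cdots t_2$. The maps $t_2,\dots,t_l$ move only points of $B_1\cup\dots\cup B_l$, so $g$ is the identity on $B_0$; on $B_1$ it equals $\gamma_{k_l}\cdots\gamma_{k_2}$. The involution $t_1$ exchanges $B_0$ and $B_1$. So $gt_1g^{-1}\in H$ exchanges $B_0=B$ and $B_l=SB$, sends $x\in B$ to $gt_1x=Sx$, and is trivial elsewhere. It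 is the restriction of $S$ to $B\cup SB$. Finite products of these commuting restrictions converge to $S$, so $S\in H$.

**Step 2: elements with finite orbits are in $H$.** Let $U\in[\mathscr S]$ have finite orbits and choose a measurable transversal of its orbits. For $x$ in it put $\rho_2(U^jx)=U^{-j}x$ and $\rho_1(U^jx)=U^{1-j}x$. These are well defined, since $j$ matters only modulo the period of $x$. They lie in $[\mathscr S]$, they have square $\mathrm{id}$, and $\rho_1\rho_2(U^jx)=\rho_1(U^{-j}x)=U^{j+1}x$. So $U=\rho_1\rho_2\in H$.

**Step 3: elements with finite orbits are dense.** Let $V\in[\mathscr S]$ and $p\ge1$. On the aperiodic part of $V$, Fact 3 gives $B$ with $B,\dots,V^{p-1}B$ disjoint and covering it up to measure $\frac1p$. Replace $V$ by $V^{-(p-1)}$ on $V^{p-1}B$ and by the identity on the uncovered part. All orbits become finite, and $V$ was changed on a set of measure at most $\mu(B)+\frac1p\le\frac2p$. So $H=[\mathscr S]$. $\square$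

**Lemma 6.** If $\tau'$ is prepared, then $\Gamma'=\tau'(\mathbf F_r)$ and $[\mathscr R_0]$ together topologically generate $[\mathscr R]$.

*Proof.* Let $K$ be the closed subgroup generated. For $g\in\Gamma'$ put $g\mathscr R_0=\{(gx,gy):(x,y)\in\mathscr R_0\}$. Then $[g\mathscr R_0]=g[\mathscr R_0]g^{-1}\subseteq K$. Let $\mathscr N$ be the join of all $g\mathscr R_0$, $g\in\Gamma'$. It contains $\mathscr R_0$ and is $\Gamma'$-invariant, and $[\mathscr N]\subseteq K$ by Lemma 5. It remains to show $\mathscr N=\mathscr R$.

Let $P_j=\{x:(x,a_j'x)\in\mathscr N\}$. This set is $\mathscr N$-invariant: if $x\in P_j$ and $x'\,\mathscr N\,x$, then $a_j'x'\,\mathscr N\,a_j'x\,\mathscr N\,x\,\mathscr N\,x'$, the first relation by $\Gamma'$-invariance. By (P2), $P_1\supseteq Y_1$. By (P1), $P_j\supseteq Y_A$ for $j\ge2$.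

Let $Z$ be the $\mathscr N$-saturation of $Y_A$. Let $M\subseteq Z$ be $\mathscr N$-invariant and non-null. Every point of $M$ is $\mathscr N$-equivalent to a point of $Y_A$, which lies in $M$ by invariance. So $M$ is contained in the saturation of $M\cap Y_A$, and $M\cap Y_A$ is non-null. It is $\mathscr R_0$-invariant, and $\mathscr R_0$ is ergodic on $Y_A$, so $M\supseteq Y_A$ and hence $M=Z$. Apply this to $M=P_j\cap Z\supseteq Y_1$: we get $Z\subseteq P_j$ for all $j$. Then $a_j'x\,\mathscr N\,x$ for $x\in Z$, so $a_j'Z\subseteq Z$. Since $a_j'$ preserves $\mu$, $Z$ is $\Gamma'$-invariant. As $\tau'$ generates $\mathscr R$, $Z$ is $\mathscr R$-invariant, so $Z=X$ by ergodicity. Therefore $P_j=X$, that is, $a_j'\in[\mathscr N]$, for all $j$. Since the $a_j'$ generate $\mathscr R$, we have $\mathscr N=\mathscr R$ and $K=[\mathscr R]$. $\square$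

**Proposition 7.** Let $\tau'$ be prepared, $T\in[\mathscr R]$, $\delta>0$. There are $w\in\mathbf F_r$ and $\tau''\in\mathcal H$ with $d_u(\tau''(w),T)<\delta$, where $\tau''$ is obtained from $\tau'$ by replacing $a_1'|_{Y_1}$ by an element of $[\mathscr R|_{Y_1}]$.

*Proof.* **Step 1: a word with letters in $[\mathscr R_0]$.** By Lemma 6 there are $s\ge1$, $v_0,\dots,v_s\in\mathbf F_r$ and $u_1,\dots,u_s\in[\mathscr R_0]$ with
$$d_u\big(T,\ \tau'(v_0)u_1\tau'(v_1)\cdots u_s\tau'(v_s)\big)<\delta/4.\tag{2}$$
Let $L$ be the total number of letters $a_1^{\pm1}$ in $v_0,\dots,v_s$.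

**Step 2: replace these letters by words in $a_2'$ and one 3-cycle.** By Lemma 1 choose $n\ge2$ with $3\cdot2^{-n}\mu(Y_A)L<\delta/4$ and $u_l'\in\mathrm{Alt}_n$ with $d_u(u_l,u_l')<\delta/(4s)$. Put $C=C_n$, extended by the identity. Since $a_2'$ preserves $Y_A$ and equals $O$ there, and $\mathrm{supp}\,C\subseteq Y_A$, the transformation $(a_2')^kC(a_2')^{-k}$ is the extension by the identity of $O^kCO^{-k}$. By Lemma 2, each $u_l'$ is therefore exactly equal to a product of such conjugates and their inverses, that is, to a word $\omega_l(a_2',C)$. Let $M$ be the total number of letters $C^{\pm1}$ in $\omega_1,\dots,\omega_s$, and let $\eta=\delta/(4(M+1))$.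

**Step 3: an exponent that kills $a_1'$.** By (P3), $\mu\{x:(a_1')^{k!}x\ne x\}\to0$ as $k\to\infty$. So there is $m\ge1$ with $\mu\{x:(a_1')^mx\neq x\}<\eta$.

**Step 4: an $m$-th root of $C$.** Let $A=2^n\mathbf Z_2$, so that $\mathrm{supp}\,C=A\sqcup CA\sqcup C^2A$ and $C^3=1$. Partition $A=d_0\sqcup\dots\sqcup d_{m-1}$ into sets of equal measure, with bijections $\psi_t:d_0\to d_t$ in $[[\mathscr R]]$, $\psi_0=\mathrm{id}$. For $y\in d_0$ and $e\in\mathbf Z/3$ put
$$\tilde C(C^e\psi_t(y))=C^e\psi_{t+1}(y)\ \text{ if }t<m-1,\qquad \tilde C(C^e\psi_{m-1}(y))=C^{e+1}y,$$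
and let $\tilde C$ be trivial off $\mathrm{supp}\,C$. Then $\tilde C\in[\mathscr R]$ and $\mathrm{supp}\,\tilde C\subseteq\mathrm{supp}\,C\subseteq Y_1$. Starting at $C^e\psi_t(y)$, $m-t$ steps of $\tilde C$ lead to $C^{e+1}y$, and $t$ further steps lead to $C^{e+1}\psi_t(y)$. So $\tilde C^m=C$. (For $m=2$, $\tilde C$ is the 6-cycle $y\to\psi_1y\to Cy\to C\psi_1y\to C^2y\to C^2\psi_1y\to y$; two of its steps send $y\mapsto Cy$ and $\psi_1y\mapsto C\psi_1y$.)

**Step 5: the new homomorphism and the word.** Let $a_1''=\tilde C$ on $Y_1$, $a_1''=a_1'$ off $Y_1$, and $a_j''=a_j'$ for $j\ge2$. By (P4) this defines $\tau''\in\mathcal H$. The set $Y_1$ is invariant under $a_1'$ and $a_1''$. On $Y_1$ we have $(a_1'')^m=C$. Off $Y_1$ we have $(a_1'')^m=(a_1')^m$, and $C$ is trivial there. So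
$$d_u((a_1'')^m,C)<\eta,\qquad d_u(a_1'',a_1')\le3\cdot2^{-n}\mu(Y_A).$$
Let
$$w=v_0\,\omega_1(a_2,a_1^m)\,v_1\cdots\omega_s(a_2,a_1^m)\,v_s\in\mathbf F_r.$$
We compare $\tau''(w)$ with $T$ factor by factor, using (1) and $a_j''=a_j'$ for $j\ge2$. Replacing $\tau''(v_l)$ by $\tau'(v_l)$ costs at most $d_u(a_1'',a_1')$ per letter $a_1^{\pm1}$. Replacing $(a_1'')^m$ by $C$ in the $\omega_l$ costs at most $\eta$ per letter. Replacing $u_l'$ by $u_l$ costs less than $\delta/(4s)$ each. Finally (2) costs less than $\delta/4$. Altogether
$$d_u(\tau''(w),T)<\frac\delta4+s\cdot\frac\delta{4s}+L\cdot3\cdot2^{-n}\mu(Y_A)+M\eta<\delta.\qquad\square$$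

The order of choices matters: $v_l$ and $L$ come first, then $n$, then $M$ and $m$. The support of the root has measure $3\cdot 2^{-n}\mu(Y_A)$ whatever $m$ is, so a large $m$ does no harm.

It remains to show that every $\tau\in\mathcal H$ is close to a prepared homomorphism. Here the cost enters.

## 5. Redundant edges when the cost is less than $r$

In Sections 5 and 6, with $\tau$ fixed, we write $a_j$ also for $\tau(a_j)$. An *edge* is a pair $(x,j)$ with *label* $j$ and *source* $x$; it joins $x$ to $a_jx$. Paths may traverse edges in both directions.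

**Lemma 8.** Let $\tau\in\mathcal H$.

* (a) If $\mu(\mathrm{Fix}\,\tau(w))>0$ for some $w\ne1$, there are $i$ and $E\subseteq X$ with $\mu(E)>0$ such that the edges not in $E\times\{i\}$ still generate $\mathscr R$.
* (b) The hypothesis of (a) holds if $\mathrm{cost}(\mathscr R)<r$.

For the pair $(\mathrm{id},O)$ one may take $w=a_1$, $i=1$, $E=X$: all edges with label $1$ are loops.

*Proof.* (b) Otherwise all $\tau(w)$, $w\ne1$, have null fixed point sets. Then $(\tau(a_1),\dots,\tau(a_r))$ is a treeing of $\mathscr R$ of cost $r$. By Fact 5, $\mathrm{cost}(\mathscr R)=r$, a contradiction.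

(a) **Step 1: a cycle of minimal length.** Let $w=s_n\cdots s_1$ be reduced, $s_k\in\{a_1^{\pm1},\dots,a_r^{\pm1}\}$, of minimal length $n\ge1$ with $\mu(\mathrm{Fix}\,\tau(w))>0$. For $x\in\mathrm{Fix}\,\tau(w)$ put $x_0=x$, $x_k=s_kx_{k-1}$, so $x_n=x_0$. For a.e. such $x$ the points $x_0,\dots,x_{n-1}$ are distinct: if $x_p=x_q$ with $0\le p<q\le n-1$, the reduced word $s_q\cdots s_{p+1}$, of length between $1$ and $n-1$, fixes $x_p$, and by minimality this happens only on a null set.

**Step 2: the first edge is used only once.** Let $e_k=(y_k,j_k)$ be the edge used at step $k$: $s_k=a_{j_k}^{\pm1}$, with $y_k=x_{k-1}$ for sign $+$ and $y_k=x_k$ for sign $-$. We claim $e_k\ne e_1$ for $k\ge2$. If $n\ge3$, the sets $\{x_{k-1},x_k\}$, $1\le k\le n$, are distinct, so the edges are. If $n=2$ and $e_1=e_2$, the same edge is traversed from $x_0$ to $x_1$ and then from $x_1$ to $x_0$, where $x_0\ne x_1$. So the two signs are opposite and $s_2=s_1^{-1}$, contradicting reducedness. If $n=1$ there is nothing to show.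

**Step 3: make this uniform.** Put $i=j_1$. All $x_k$ are images of $x$ under fixed elements of $\tau(\mathbf F_r)$, so $y_k=g_ky_1$ with $g_k\in\tau(\mathbf F_r)$ independent of $x$. If $k\ge2$ and $j_k=i$, then $e_k\ne e_1$ means $g_ky_1\ne y_1$. The points $y_1$ fill a set of positive measure. Applying Fact 6 successively to the pairs $(\mathrm{id},g_k)$, we find in it a set $E$ of positive measure with $g_kE\cap E=\emptyset$ for all these finitely many $k$. For $y=y_1\in E$, none of the edges $e_2,\dots,e_n$ is in $E\times\{i\}$, and together they connect $x_1$ to $x_n=x_0$. These are the endpoints of $e_1=(y,i)$, that is, $y$ and $a_iy$ (which coincide if $n=1$). So every removed edge can be replaced by a path of edges that were kept. $\square$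

## 6. Detaching a small set from the generators

To gain room we want to cut a small set $Y$ out of $X$ and still generate the relation on $X\setminus Y$ with maps close to the old ones. The obvious candidate is the first return map of each $a_j$ to $X\setminus Y$. It connects $a_j^{-1}y$ with $a_jy$, but it does not connect $a_1y$ with $a_2y$. If the graph of an orbit is a tree and all neighbors of $y$ are distinct, deleting $y$ leaves $2r$ components, and the first return maps reconnect them only in pairs. So the neighbors of $y$ must be reconnected by other means, and this is what redundant edges are for. A redundant edge from $u$ to $a_iu$ may be given a new source $s$: then $s$ becomes connected to $a_iu$, hence to $u$, by the path that makes the edge redundant. That path must stay away from $Y$ and from the edges being changed.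

**Lemma 9.** Let $\mathrm{cost}(\mathscr R)<r$, $\tau\in\mathcal H$. For every $\varepsilon>0$ there are $Y\subseteq X$ with $0<\mu(Y)<\varepsilon$ and $b_1,\dots,b_r\in[\mathscr R|_{X\setminus Y}]$ generating $\mathscr R|_{X\setminus Y}$, with $\mu\{x\in X\setminus Y:b_jx\ne a_jx\}<\varepsilon$ for all $j$.

*Proof.* We may assume $\varepsilon\le1$. Take $i,E$ from Lemma 8. A path is *$E$-free* if it uses no edge of $E\times\{i\}$. The set $E$ in this definition stays fixed, even when other sets are shrunk.

**Step 1: a reservoir of redundant edges with uniform detours.** Each $y\in Y$ will have at most $2r$ neighbors, so we collect redundant edges in groups of $2r$. Partition $E$ into $F_1,\dots,F_{2r}$ of equal measure, with $\varphi_l\in[[\mathscr R]]$ mapping $F_1$ onto $F_l$, $\varphi_1=\mathrm{id}$. By Lemma 8, for a.e. $u\in F_1$ and each $l$ there is an $E$-free path from $u$ to $\varphi_l(u)$, continued by an $E$-free path to $a_i\varphi_l(u)$. Such paths are described by words of $\mathbf F_r$. For each $u$ and $l$ take the first suitable pair of words in a fixed enumeration. This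 choice is measurable and has countably many values. So, replacing $F_1$ by a subset of positive measure and $F_l$ by $\varphi_l(F_1)$, we may assume that the words do not depend on $u\in F_1$. The vertices of the paths are the images of $u$ under suffixes of finitely many words. Hence there is a finite $W\subseteq\mathbf F_r$, $N=|W|$, such that the set $V(u)$ of all vertices of these paths, including $u$ and all $\varphi_l(u)$, $a_i\varphi_l(u)$, equals $\tau(W)u$ for every $u\in F_1$.

**Step 2: the set $Y$ and its neighbors.** We want points of $Y$ to be far apart. Choose $Y$ of positive measure such that for every $g\in\mathbf F_r$ of length $\le2$, either $\tau(g)$ is the identity on $Y$ or $\tau(g)Y\cap Y=\emptyset$. To do so, treat these finitely many $g$ successively: if $\tau(g)$ fixes a positive measure part of the current set, shrink to that part; otherwise shrink using Fact 6 for $(\mathrm{id},\tau(g))$. Both properties pass to subsets. Shrinking further, assume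
$$\mu(Y)\le\varepsilon/(8r),\qquad(1+(2r+1)N)\,\mu(Y)\le\mu(F_1).$$
For $y\in Y$ let $O_y=\{a_j^{\pm1}y:j\le r\}\setminus\{y\}$, and let $Q=\bigcup_{y\in Y}O_y$. Then $|O_y|\le2r$ and $\mu(Q)\le2r\mu(Y)$. Also $Q\cap Y=\emptyset$: if $a_j^{\pm1}y\ne y$, then this generator or inverse is not the identity on $Y$, so it moves $Y$ off itself. And $O_y\cap O_{y'}=\emptyset$ for $y\ne y'$ in $Y$, since otherwise $y'=\tau(g)y$ with $g$ of length $\le2$, which forces $y'=y$.

**Step 3: assign redundant edges to $Y$.** The set of $u\in F_1$ with $V(u)\cap(Y\cup Q)\ne\emptyset$ is contained in $\bigcup_{g\in W}\tau(g)^{-1}(Y\cup Q)$, so its measure is at most $N(2r+1)\mu(Y)$. Hence there is $F\subseteq F_1$ with $\mu(F)=\mu(Y)$ and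
$$V(u)\cap(Y\cup Q)=\emptyset\quad\text{for }u\in F.\tag{3}$$
Let $\alpha:Y\to F$ be a bijection in $[[\mathscr R]]$. For $s\in O_y$ let $l(s)\in\{1,\dots,2r\}$ be the first position of $s$ in the list $a_1y,a_1^{-1}y,\dots,a_ry,a_r^{-1}y$, and put $u_s=\varphi_{l(s)}(\alpha(y))\in V(\alpha(y))$. By (3), $u_s\in E\setminus(Y\cup Q)$. The map $s\mapsto u_s$ is injective on $Q$: $u_s$ determines $l(s)$ because the $F_l$ are disjoint, then it determines $\alpha(y)$, hence $y$ and $s$.

**Step 4: the maps $b_j$.** Let $\theta\in[\mathscr R|_{X\setminus Y}]$ be the involution exchanging $s$ and $u_s$ for all $s\in Q$, and trivial elsewhere. Let $b_j^0$ be the first return map of $a_j$ to $X\setminus Y$. If $x\notin Y$ and $a_jx=y\in Y$, then $x=a_j^{-1}y\ne y$, so $x\in O_y$ and $a_jy\ne y$. Hence $a_jy\notin Y$ and $b_j^0x=a_jy$. Put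
$$b_j=b_j^0\ (j\ne i),\qquad b_i=b_i^0\theta.$$
Then $\{x\in X\setminus Y:b_jx\ne a_jx\}\subseteq a_j^{-1}Y\cup\mathrm{supp}\,\theta$, which has measure at most $(1+4r)\mu(Y)<\varepsilon$.

**Step 5: the $b_j$ generate.** Let $\mathscr R'$ be the relation generated by the $b_j$ on $X\setminus Y$. It is contained in $\mathscr R|_{X\setminus Y}$.

(i) *Unchanged edges.* If $x,a_jx\notin Y$, and either $j\ne i$ or $x\notin Q\cup\{u_s:s\in Q\}$, then $b_jx=a_jx$, so $x\,\mathscr R'\,a_jx$.

(ii) *The detours survive.* Let $u=\alpha(y)$. All edges of the chosen $E$-free paths from $u$ have endpoints in $V(u)$, hence outside $Y\cup Q$ by (3). If such an edge has label $i$, its source is not in $E$, so it is not of the form $u_s$. So (i) applies to all of them, and $u\,\mathscr R'\,\varphi_l(u)\,\mathscr R'\,a_i\varphi_l(u)$ for all $l$.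

(iii) *The neighbors of $y$ are connected.* Let $s\in O_y$. Since $u_s\notin Y$ and $a_iu_s\in V(\alpha(y))$ is not in $Y$, we have $b_i(s)=b_i^0(u_s)=a_iu_s$. By (ii),
$$s\ \mathscr R'\ a_iu_s\ \mathscr R'\ u_s\ \mathscr R'\ \alpha(y).$$
In particular all points of $O_y$ are $\mathscr R'$-equivalent. Moreover $b_i(u_s)=b_i^0(s)$. So if $a_is\notin Y$, then $a_is=b_i^0(s)\,\mathscr R'\,u_s\,\mathscr R'\,s$.

Consequently $x\,\mathscr R'\,a_jx$ whenever $x,a_jx\notin Y$: for $j=i$ and $x=u_s$ this is in (ii), for $j=i$ and $x=s\in Q$ it is in (iii), and otherwise it is (i). Now let $x,x'\in X\setminus Y$ be $\mathscr R$-equivalent and take a path of edges between them. Consecutive vertices in $Y$ coincide, by the choice of $Y$ with $g=a_j^{\pm1}$. So each excursion into $Y$ has the form $s,y,\dots,y,s'$ with $s,s'\in O_y$, and $s\,\mathscr R'\,s'$ by (iii). All other edges of the path lie in $X\setminus Y$. Hence $x\,\mathscr R'\,x'$. $\square$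

## 7. Every generating homomorphism is close to a prepared one

**Proposition 10.** Let $\mathrm{cost}(\mathscr R)<r$, $\tau\in\mathcal H$, $\varepsilon>0$. There is a prepared $\tau'$ such that every $\tau''$ obtained from $\tau'$ by replacing $a_1'|_{Y_1}$ by an element of $[\mathscr R|_{Y_1}]$ satisfies $d_u(\tau''(a_j),\tau(a_j))<\varepsilon$ for all $j$.

*Proof.* Write $a_j=\tau(a_j)$. Apply Lemma 9 with $\varepsilon'=\min(\varepsilon,1)/4$, giving $Y$ and $(b_j)$. Put $X_1=X\setminus Y$. The set $Y$ is now free, and we spend it in two parts.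

**Step 1: make the first generator periodic.** The purpose is (P3). Cutting the infinite $b_1$-orbits at a small set $D$ and closing the pieces up would lose the edges $x\to b_1x$, $x\in D$. We save them by routing them through new points and using the second generator.

Let $X_1^\infty$ be the set of points of $X_1$ with infinite $b_1$-orbit. There is $D\subseteq X_1^\infty$ with $\mu(D)\le\mu(Y)/2$ meeting a.e. infinite $b_1$-orbit. Namely, if $X_1^\infty$ is non-null, take a Rokhlin tower of $b_1|_{X_1^\infty}$ of height $p\ge4/\mu(Y)$ whose complement in $X_1^\infty$ has measure at most $1/p$, and let $D$ be the union of its base and this complement; its measure is at most $2/p$. If $X_1^\infty$ is null, let $D=\emptyset$. By Fact 4, a.e. infinite $b_1$-orbit meets $D$ infinitely often in both directions, so the first return map $\rho:D\to D$ of $b_1$ is a well-defined bijection. Write $Y=Y_A\sqcup Y_B$ with $\mu(Y_B)=\mu(D)$, and let $\kappa:D\to Y_B$ be a bijection in $[[\mathscr R]]$. Then $\mu(Y_A)\ge\mu(Y)/2>0$. On $X_2=X_1\sqcup Y_B=X\setminus Y_A$ define $c_j$ as follows.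

* $c_1=b_1$ on $X_1\setminus D$; for $x\in D$: $c_1(x)=\kappa(x)$ and $c_1(\kappa(x))=b_1(\rho^{-1}(x))$.
* $c_2=b_2$ on $X_1\setminus b_1(D)$; for $x\in D$: $c_2(b_1x)=\kappa(x)$ and $c_2(\kappa(x))=b_2b_1x$.
* For $j\ge3$: $c_j=b_j$ on $X_1$, $c_j=\mathrm{id}$ on $Y_B$.

These are elements of $[\mathscr R|_{X_2}]$: $c_1$ maps $X_1\setminus D$, $D$, $Y_B$ bijectively onto $X_1\setminus b_1(D)$, $Y_B$, $b_1(D)$, and $c_2$ maps $X_1\setminus b_1(D)$, $b_1(D)$, $Y_B$ bijectively onto $X_1\setminus b_2b_1(D)$, $Y_B$, $b_2b_1(D)$.

*Almost all $c_1$-orbits are finite.* For $x\in D$ the $c_1$-orbit of $x$ is the cycle $x\to\kappa(x)\to b_1\rho^{-1}(x)\to\cdots\to x$, which follows the $b_1$-orbit from $\rho^{-1}(x)$ to its first return $x$ to $D$. Every point of $X_1^\infty$ lies on such a stretch, so these cycles cover $X_1^\infty\cup Y_B$. Elsewhere $c_1=b_1$ has finite orbits.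

*The $c_j$ generate $\mathscr R|_{X_2}$.* For $x\in D$, $x$ and $\kappa(x)$ are joined by $c_1$, and $\kappa(x)$ and $b_1x$ by $c_2$; so $x$ is connected to $b_1x$. For $z\in b_1(D)$, $z$ and $b_2z$ are joined by two $c_2$-steps. All other $b_j$-edges are kept. So $\mathscr R|_{X_1}$ is contained in the generated relation, and each $\kappa(x)\in Y_B$ is connected to $x\in X_1$.

**Step 2: an odometer on $Y_A$ inside $\mathscr R$.** The purpose is to identify $Y_A$ with $\mathbf Z_2$ so that $O\in[\mathscr R|_{Y_A}]$.

Call a *$2^n$-array* a partition $P_0,\dots,P_{2^n-1}$ of $Y_A$ into sets of equal measure with bijections $\psi_l:P_0\to P_l$ in $[[\mathscr R]]$, $\psi_0=\mathrm{id}$. (On $\mathbf Z_2$ itself, $P_l=l+2^n\mathbf Z_2$ and $\psi_l(z)=z+l$ form one.) Given a partition $Q_0,\dots,Q_{2^q-1}$ of $P_0$ into sets of equal measure and bijections $\chi_m:Q_0\to Q_m$ in $[[\mathscr R]]$, $\chi_0=\mathrm{id}$, the *refined* $2^{n+q}$-array is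
$$P'_{l+2^nm}=\psi_l(Q_m),\qquad\psi'_{l+2^nm}=\psi_l\chi_m\qquad(0\le l<2^n,\ 0\le m<2^q).$$

Given $A\subseteq Y_A$ and $\beta>0$, the refinement can be chosen so that $A$ is within $\beta$ of a union of sets $P'_{l'}$. Indeed, the functions $1_A\circ\psi_l$, $0\le l<2^n$, define a partition of $P_0$ into finitely many, say $h$, atoms. Cut pieces of measure $2^{-q}\mu(P_0)$ out of each atom as long as possible, and divide what is left into pieces of the same size. At most $h$ of the resulting sets $Q_m$ fail to lie in a single atom. For all other $m$ and every $l$, the set $\psi_l(Q_m)$ is contained in $A$ or disjoint from $A$. The exceptional sets $\psi_l(Q_m)$ have total measure at most $2^n\cdot h\cdot2^{-q}\mu(P_0)=h2^{-q}\mu(Y_A)$, which is less than $\beta$ for $q$ large. The maps $\chi_m$ exist by Fact 2.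

Start with the trivial $1$-array and refine successively, each time by some $q\ge1$. Run through a sequence of sets $A$ dense in the measure algebra of $Y_A$ in which each set occurs infinitely often, with $\beta\to0$. We obtain $2^n$-arrays $(P_l^n,\psi_l^n)$ for infinitely many $n$, whose sets $P_l^n$ generate the measure algebra of $Y_A$. Define $\pi:Y_A\to\mathbf Z_2$ by $\pi(x)\equiv l$ mod $2^n$ for $x\in P_l^n$. This is consistent, since $P'_{l+2^nm}\subseteq P_l$. After rescaling $\mu$ on $Y_A$, $\pi$ is measure preserving, as the preimage of $l+2^n\mathbf Z_2$ is $P_l^n$. Since the $P_l^n$ generate the measure algebra, $\pi$ is an isomorphism. For $x\in P_l^n$ with $l<2^n-1$ put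
$$O(x)=\psi_{l+1}^n(\psi_l^n)^{-1}(x).$$
This does not depend on $n$, because $\psi_{l+1}\chi_m(\psi_l\chi_m)^{-1}=\psi_{l+1}\psi_l^{-1}$ on $\psi_l(Q_m)$. The points where $O$ is not yet defined at level $n$ form $P^n_{2^n-1}$, of measure $2^{-n}\mu(Y_A)$, so $O$ is defined a.e. By definition $\pi(O(x))=\pi(x)+1$, and the graph of $O$ is in $\mathscr R$. Identify $Y_A$ with $\mathbf Z_2$ via $\pi$. Then $O$ is $z\mapsto z+1$ and lies in $[\mathscr R|_{Y_A}]$. Let $Y_0=3+4\mathbf Z_2$ and $Y_1=Y_A\setminus Y_0$ as in Section 4.

**Step 3: attach $Y_A$ to the rest.** Since $\mu(Y_0)\le\mu(Y)<\frac14<\mu(X_2)$, there is a bijection $\lambda:Y_0\to X_0\subseteq X_2$ in $[[\mathscr R]]$. Define $\tau'$ as follows.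

* $a_1'=c_1$ on $X_2\setminus X_0$, $a_1'=\lambda^{-1}$ on $X_0$, $a_1'=c_1\lambda$ on $Y_0$, $a_1'=\mathrm{id}$ on $Y_1$.
* $a_2'=c_2$ on $X_2$, $a_2'=O$ on $Y_A$.
* For $j\ge3$: $a_j'=c_j$ on $X_2$, $a_j'=\mathrm{id}$ on $Y_A$.

On $X_2\cup Y_0$, $a_1'$ arises from $c_1$ by inserting the point $\lambda^{-1}(x)$ between $x$ and $c_1x$ for each $x\in X_0$. So $a_1'\in[\mathscr R]$, and almost all $a_1'$-orbits are finite, which is (P3). (P1) and (P2) hold by definition.

*Generation and (P4).* For $x\in X_0$ we have $x\to\lambda^{-1}(x)\to c_1x$ under $a_1'$, and all other $c_j$-edges are kept. So $\mathscr R$-equivalent points of $X_2$ are connected. Each $y\in Y_0$ is connected to $\lambda(y)\in X_2$. Each $O$-orbit meets $Y_0$, since among four consecutive points one is $\equiv3$ mod $4$; so every point of $Y_A$ is connected to a point of $X_2$. Hence $\tau'\in\mathcal H$. The values of $a_1'$ on $Y_1$ were not used, so the same holds when they are replaced by those of any element of $[\mathscr R|_{Y_1}]$. This is (P4), and $\tau'$ is prepared.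

**Step 4: distance.** Let $\tau''$ be as in the statement. Then $\tau''(a_j)$ and $a_j$ agree outside

* $Y\cup\{x\in X_1:b_1x\ne a_1x\}\cup D\cup X_0$ for $j=1$,
* $Y\cup\{x\in X_1:b_2x\ne a_2x\}\cup b_1(D)$ for $j=2$,
* $Y\cup\{x\in X_1:b_jx\ne a_jx\}$ for $j\ge3$.

Here $\mu(D)\le\mu(Y)/2$ and $\mu(X_0)=\mu(Y_A)/4\le\mu(Y)/4$. So the distance is less than $\varepsilon'+\mu(Y)(1+\frac12+\frac14)<4\varepsilon'\le\varepsilon$. $\square$

## 8. Proof of Theorem A

Let $\tau,T,\varepsilon,\delta$ be as in Proposition 4. Proposition 10 gives a prepared $\tau'$. Proposition 7 gives $\tau''\in\mathcal H$, obtained from $\tau'$ by a change of $a_1'$ on $Y_1$ of the allowed kind, and $w$ with $d_u(\tau''(w),T)<\delta$. By Proposition 10, $d_u(\tau''(a_j),\tau(a_j))<\varepsilon$ for all $j$. This proves Proposition 4. By the reduction in Section 2, Theorem A follows. $\blacksquare$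

## 9. Cost at least $r$, and totipotent homomorphisms

**Proof of Theorem B.2.** We show that if $\tau(\mathbf F_r)$ is dense in $[\mathscr R]$, then $\mathrm{cost}(\mathscr R)<r$.

First, $\tau\in\mathcal H$. For $S\in[\mathscr R]$ and $\epsilon>0$ there is $w$ with $\mu\{x:Sx=\tau(w)x\}>1-\epsilon$, so $Sx\in\tau(\mathbf F_r)x$ for a.e. $x$. Apply this to the elements of a countable subgroup of $[\mathscr R]$ generating $\mathscr R$ (Fact 1).

Next, some $\tau(w)$ with $w\ne1$ has a non-null set of fixed points. By Fact 2 there is an involution $S\in[\mathscr R]$ with support of measure $\frac14$: exchange two disjoint sets of measure $\frac18$. Take $w$ with $d_u(\tau(w),S)<\frac18$. Then $w\ne1$, since $d_u(\mathrm{id},S)=\frac14$, while $\mu(\mathrm{Fix}\,\tau(w))\ge\frac34-\frac18>0$.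

By Lemma 8(a), which does not assume anything about the cost, $\mathscr R$ is generated by a graphing of cost $r-\mu(E)<r$. So $\mathrm{cost}(\mathscr R)<r$. $\blacksquare$

In particular, if $\mathcal H\ne\emptyset$ and $\mathrm{cost}(\mathscr R)\ge r$, the dense-image elements form the empty set, which is not dense in $\mathcal H$. Together with Theorem A this gives the equivalence stated in Section 2.

**Proof of Theorem B.1.** For $n\ge1$ and $\Lambda\le\mathbf F_r$ of infinite index, let
$$\mathcal U_{\Lambda,n}=\{\tau\in\mathcal H:\ \mu\{x:\mathrm{Stab}_\tau(x)\cap B_n=\Lambda\cap B_n\}>0\}.$$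
It is open in $\mathcal H$, because this measure changes by at most $\sum_{w\in B_n}d_u(\tau(w),\tilde\tau(w))$ when $\tau$ is replaced by $\tilde\tau$. It depends only on $n$ and $\Lambda\cap B_n$, so there are only countably many such sets. We show that each is dense, and then that they detect totipotency.

**Step 1: a finite model of a ball.** Consider the Schreier graph of $\mathbf F_r\curvearrowright\mathbf F_r/\Lambda$: vertices are cosets, and an edge with label $j$ leads from $v$ to $a_jv$. Let its root be $o=\Lambda$. It is infinite, connected and locally finite. Let $\Omega$ be the finite set of vertices at distance $\le n+1$ from $o$. Extend the partial injections induced by the $a_j$ on $\Omega$ to permutations $\sigma_j$ of $\Omega$. Vertices at distance $\le n$ have all their neighbors in $\Omega$, so new edges only join vertices at distance exactly $n+1$. Let $p\in\Omega$ be at distance $n+1$; it exists because the graph is infinite, connected and locally finite. Then $\sigma_1(p)$ is at distance $\ge n$. A path of length $\le n$ starting at $o$ makes each of its steps from a vertex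 at distance $\le n-1$, so it does not use the edge $p\to\sigma_1(p)$ in either direction. Since this edge lies on a $\sigma_1$-cycle, $\Omega$ remains connected after deleting it.

For example, let $r=2$, $n=1$, and let $\Lambda$ be the kernel of $\mathbf F_2\to\mathbf Z$, $a_1\mapsto1$, $a_2\mapsto0$. The Schreier graph is $\mathbf Z$ with a loop of label $2$ at each vertex. Then $\Omega=\{-2,\dots,2\}$, $\sigma_2=\mathrm{id}$, and $\sigma_1$ is the 5-cycle with the new edge $2\to-2$. With $p=2$, deleting this edge leaves a connected segment.

**Step 2: insert the model into $X$.** Given $\tau\in\mathcal H$ and $\varepsilon>0$, apply Lemma 9 with $\varepsilon'=\min(\varepsilon,1)/4$, giving $Y,(b_j)$. By Fact 2 identify $Y$ with $\Omega\times Y_*$ so that all maps $(\omega,y)\mapsto(\omega',y)$ are in $[[\mathscr R]]$. Since $\mu(Y)<\frac14$, there is a bijection $\lambda:\{p\}\times Y_*\to X_0\subseteq X\setminus Y$ in $[[\mathscr R]]$. Put $a_j'=b_j$ on $X\setminus Y$ and $a_j'(\omega,y)=(\sigma_j\omega,y)$, except that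
$$a_1'(p,y)=b_1(\lambda(p,y)),\qquad a_1'(\lambda(p,y))=(\sigma_1(p),y).$$
These are bijections: the two targets $(\sigma_1(p),y)$ and $b_1(\lambda(p,y))$ have merely exchanged their preimages. Call the resulting homomorphism $\tau'$. It differs from $\tau$ at $a_j$ only on $Y$, on $\{b_j\ne a_j\}$ and, for $j=1$, on $X_0$. So $d_u(\tau'(a_j),\tau(a_j))<\varepsilon'+2\mu(Y)<\varepsilon$.

*It generates $\mathscr R$.* Each $\Omega\times\{y\}$ is connected without the edge at $p$. For $x=\lambda(p,y)$ we have $x\to(\sigma_1(p),y)$, which is connected to $(p,y)$, and $(p,y)\to b_1x$. All other $b_j$-edges are kept. So $\mathscr R|_{X\setminus Y}$ is contained in the generated relation, and every point of $Y$ is connected to $X\setminus Y$.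

*It lies in $\mathcal U_{\Lambda,n}$.* For every $y\in Y_*$, a word of length $\le n$ applied to $(o,y)$ never uses the changed edge at $p$ and follows only original edges, by Step 1. So it acts on $(o,y)$ as on $o=\Lambda\in\mathbf F_r/\Lambda$, and $\mathrm{Stab}_{\tau'}(o,y)\cap B_n=\Lambda\cap B_n$ on the non-null set $\{o\}\times Y_*$. Hence $\mathcal U_{\Lambda,n}$ is dense.

**Step 3: the intersection.** By Baire's theorem and Theorem A, the set of $\tau\in\mathcal H$ with dense image lying in all $\mathcal U_{\Lambda,n}$ is a dense $G_\delta$ in $\mathcal H$. Let $\tau$ be in it.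

*Totipotent.* The $\tau(\mathbf F_r)$-orbits are the $\mathscr R$-classes. By ergodicity, for a.e. $x$ and for all $\Lambda,n$ the orbit of $x$ meets the non-null set in the definition of $\mathcal U_{\Lambda,n}$. So there is $g$ with
$$g\,\mathrm{Stab}_\tau(x)g^{-1}\cap B_n=\mathrm{Stab}_\tau(\tau(g)x)\cap B_n=\Lambda\cap B_n.$$
Also $\mathrm{Stab}_\tau(x)$ has infinite index because orbits are infinite. So its conjugacy class is dense in the space of infinite index subgroups.

*Injective.* Take $\Lambda=\{1\}$, which has infinite index. For every $n$ there are points $x$ with $\mathrm{Stab}_\tau(x)\cap B_n=\{1\}$, so every $w\in B_n\setminus\{1\}$ acts non-trivially.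

Conversely, a totipotent $\tau\in\mathcal H$ lies in all $\mathcal U_{\Lambda,n}$. For a.e. $x$ there is $g$ with $\mathrm{Stab}_\tau(\tau(g)x)\cap B_n=\Lambda\cap B_n$. Thus the countably many translates $\tau(g)^{-1}\{x:\mathrm{Stab}_\tau(x)\cap B_n=\Lambda\cap B_n\}$, $g\in\mathbf F_r$, cover $X$, and this set is non-null. So the set in Theorem B.1 is exactly the dense $G_\delta$ of Step 3. $\blacksquare$
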